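\title{Spread List Colorings with a Universal Constant}

\begin{abstract}
Let $G$ be a finite graph in which every vertex has a list of at least $(1+\varrho)t$ colors, and in which every color in the list of a vertex appears in the lists of at most $t$ of its neighbors. We prove that if $t\ge t_0$ and $\varrho\ge t^{-1/10}$, then there is a random proper coloring from the lists in which any $k$ vertices receive any $k$ prescribed colors with probability at most $(C/t)^k$, where $C$ and $t_0$ are absolute constants. This proves a conjecture posed by Ashvinkumar and Kenney. We also give a version for lists of unequal sizes and show that no constant $C<e$ is possible in the conjecture. The coloring is produced by a semi-random procedure with equalizing coin flips, and a potential function removes the factor $\ln(1/\varrho)$ that a direct analysis of the procedure loses.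
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

A random set $S$ is \emph{$p$-spread} if $\mathbb P(S\supseteq T)\le p^{|T|}$ for every set $T$. Let $G$ be a finite graph, write $N_v$ for the neighborhood of a vertex $v$, and let $S=(S_v:v\in V(G))$ be lists of colors. An \emph{$S$-coloring} is a proper coloring $\sigma$ of $G$ with $\sigma(v)\in S_v$ for all $v$. We identify $\sigma$ with the set of pairs $\{(v,\sigma(v)):v\in V(G)\}$. This set never contains two pairs with the same vertex, so a random $S$-coloring is $p$-spread exactly when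
\begin{equation}\label{eq:spread}
\mathbb P\big(\sigma(v_i)=\gamma_i\ \ \forall i\in[k]\big)\le p^k
\end{equation}
for all distinct vertices $v_1,\dots,v_k$ and all colors $\gamma_1,\dots,\gamma_k$. The model case is a graph without edges and lists of size $1/p$, colored uniformly and independently. In general, \eqref{eq:spread} says that no part of the coloring is easier to guess than in this model. Taking $k=1$ shows that $p\ge1/|S_v|$ for each $v$, since some color has probability at least $1/|S_v|$ at $v$. Taking $k=|V(G)|$ shows that there are at least $p^{-|V(G)|}$ colorings.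

The \emph{color-degree} $d_\gamma(v)=|\{w\in N_v:\gamma\in S_w\}|$ counts the neighbors that compete with $v$ for the color $\gamma$. We consider lists that are slightly longer than all color-degrees:
\begin{equation}\label{eq:hyp}
|S_v|\ge(1+\varrho)t\quad(v\in V(G)),\qquad d_\gamma(v)\le t\quad(v\in V(G),\ \gamma\in S_v).
\end{equation}
The degrees of $G$ may be much larger than $t$. The following conjecture is posed in \cite{AK}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a universal constant $C$ such that for every $\varrho>0$ there is $t_\varrho$ with the following property: if $t\ge t_\varrho$ and $G,S$ satisfy \eqref{eq:hyp}, then there is a $C/t$-spread distribution on $S$-colorings of $G$.}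
\medskip

We prove the conjecture, with $t_\varrho=\max(t_0,\varrho^{-10})$.

\begin{theorem}\label{thm:main}
There are absolute constants $C,t_0$ such that if $t\ge t_0$, $\varrho\ge t^{-1/10}$, and $G$ is a finite graph with lists satisfying \eqref{eq:hyp}, then there is a $C/t$-spread distribution on $S$-colorings of $G$.
\end{theorem}

Two complements describe lists of unequal sizes and the size of the constant.

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(a)] Under the hypotheses of Theorem~\ref{thm:main}, with finite lists, there is a random $S$-coloring $\sigma$ such that $\mathbb P(\sigma(v_i)=\gamma_i\ \forall i\in[k])\le\prod_i 3C/|S_{v_i}|$ for all distinct $v_1,\dots,v_k$ and all $\gamma_1,\dots,\gamma_k$.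
\item[(b)] No $C<e$ works as the universal constant in the Conjecture.
\end{enumerate}
\end{theorem}

\subsection{Cliques, and the proof of Theorem~\ref{thm:comp}(b)}\label{sec:clique}

When the lists have size about $(1+\varrho)t$, the bound $p\ge1/|S_v|$ shows that the order $1/t$ cannot be improved. The content of the Conjecture is that $C$ does not grow as the slack $\varrho$ tends to $0$, and cliques show why one would guess this. Let $t$ be an integer, let $G=K_{t+1}$, and let all lists equal one set of $N$ colors, so that all color-degrees equal $t$. For $N=t$ there is no coloring at all, so some slack is needed. For $N\ge t+1$, a uniform coloring gives $k$ vertices prescribed distinct colors with probability $1/(N)_k$, where $(N)_k=N(N-1)\cdots(N-k+1)$. As $N\ge k$,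
\[
(N)_k=N^k\prod_{a<k}\Big(1-\frac aN\Big)\ge N^k\prod_{a<k}\Big(1-\frac ak\Big)=N^k\,\frac{k!}{k^k}\ge\Big(\frac Ne\Big)^k .
\]
So the uniform coloring is $e/t$-spread, however small the slack. The same example shows that $e$ cannot be lowered.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(b)]
Suppose that $C$ works. Fix $\varrho>0$, let $t\ge t_\varrho$ be an integer, and take $G=K_{t+1}$ with all lists equal to a set of size $N=\lceil(1+\varrho)t\rceil\ge t+1$. Then \eqref{eq:hyp} holds. There are $(N)_{t+1}$ colorings, so under any distribution one of them has probability at least $1/(N)_{t+1}$, and \eqref{eq:spread} with $k=t+1$ gives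
\[
C\ge t\,(N)_{t+1}^{-1/(t+1)}=\exp\Big\{-\frac1{t+1}\sum_{a=0}^{t}\ln\frac{N-a}t\Big\}.
\]
The points $(N-a)/t$ have spacing $1/t$ and run from within $1/t$ of $1+\varrho$ to within $1/t$ of $\varrho$. Hence the average tends to $\int_\varrho^{1+\varrho}\ln x\,dx=(1+\varrho)\ln(1+\varrho)-\varrho\ln\varrho-1$ as $t\to\infty$, and $C\ge e\,\varrho^\varrho(1+\varrho)^{-(1+\varrho)}$. The right side tends to $e$ as $\varrho\to0$.
\end{proof}

\subsection{Outline}

If the lists are eight times longer than the color-degrees, a spread coloring comes directly from the Local Lemma (Lemma~\ref{lem:finish}). For small $\varrho$ we use a semi-random (``nibble'') procedure, described in Section~\ref{sec:proc}: in each step a small fraction of the vertices is colored, and color-degrees fall faster than list sizes until their ratio is $1:8$. The remaining task is to bound, for a fixed set $T$ of target pairs, the probability that $\sigma\supseteq T$. Section~\ref{sec:first} carries out the direct estimate. It settles the case $k=1$, loses a factor $\ln(1/\varrho)$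 in general, and isolates two configurations responsible for the loss. Section~\ref{sec:potential} defines a potential that corrects for both, Section~\ref{sec:onestep} shows that it is almost a supermartingale, and Section~\ref{sec:proofs} finishes the proofs. We make no attempt to optimize $C$.

\section{Probabilistic tools}\label{sec:tools}

The Local Lemma gives conditions under which, with positive probability, none of many bad events occurs. We sample from the law conditioned on this, so we also need to know that the conditioning inflates the expectation of a local quantity only slightly.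

\begin{lemma}[Local Lemma with conditioning]\label{lem:LLL}
Let $\mathcal E$ be a finite family of events, each $E\in\mathcal E$ determined by a set $\mathrm{vbl}(E)$ of variables from a finite family of independent random variables. Suppose that numbers $x_E\in[0,1)$ satisfy $\mathbb P(E)\le x_E\prod(1-x_{E'})$, the product being over $E'\ne E$ with $\mathrm{vbl}(E')\cap\mathrm{vbl}(E)\ne\emptyset$. Then $\mathbb P(\bigcap_{E}\bar E)>0$, and for every $f\ge0$ determined by a set $V_f$ of variables,
\[
\mathbb E\Big[f\ \Big|\ \bigcap_{E\in\mathcal E}\bar E\Big]\le\mathbb E[f]\prod_{E:\ \mathrm{vbl}(E)\cap V_f\ne\emptyset}(1-x_E)^{-1}.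
\]
\end{lemma}

\begin{proof}
For $\mathcal S\subseteq\mathcal E$ let $\mathrm{No}(\mathcal S)$ be the event that no member of $\mathcal S$ occurs. We show by induction on $|\mathcal S|$ that $\mathbb P(\mathrm{No}(\mathcal S))>0$ and $\mathbb P(E\mid\mathrm{No}(\mathcal S))\le x_E$ for $E\notin\mathcal S$. Positivity follows from the chain rule, each factor of which is at least $1-x_{E'}>0$ by induction. Let $\mathcal S_1$ consist of the members of $\mathcal S$ that share a variable with $E$, and let $\mathcal S_2=\mathcal S\setminus\mathcal S_1$. Then $E$ is independent of $\mathrm{No}(\mathcal S_2)$, and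
\[
\mathbb P(E\mid\mathrm{No}(\mathcal S))\le\frac{\mathbb P(E\mid\mathrm{No}(\mathcal S_2))}{\mathbb P(\mathrm{No}(\mathcal S_1)\mid\mathrm{No}(\mathcal S_2))}\le\frac{\mathbb P(E)}{\prod_{E'\in\mathcal S_1}(1-x_{E'})}\le x_E .
\]
The denominator was expanded by the chain rule, in which every conditioning is on fewer than $|\mathcal S|$ events.

Let $\Gamma$ be the set of events that share a variable with $f$, and let $Q=\mathrm{No}(\mathcal E\setminus\Gamma)$, which is independent of $f$. By the chain rule, $\mathbb P(\mathrm{No}(\mathcal E))\ge\mathbb P(Q)\prod_{E\in\Gamma}(1-x_E)$, while $\mathbb E[f\mathbf 1_{\mathrm{No}(\mathcal E)}]\le\mathbb E[f\mathbf 1_Q]=\mathbb E[f]\,\mathbb P(Q)$. Divide.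
\end{proof}

\begin{lemma}[long lists]\label{lem:finish}
Let $H$ be a finite graph with lists $L(v)$ of common size $\ell$, and let $1\le\tau\le\ell/8$. Suppose that for every $v$ and $\gamma\in L(v)$ at most $\tau$ neighbors $w$ of $v$ have $\gamma\in L(w)$. Then there is a $2/\ell$-spread distribution on $L$-colorings of $H$.
\end{lemma}

\begin{proof}
Let $X_v$ be uniform on $L(v)$, independently, and consider the events ``$X_v=X_w=\gamma$'' for edges $vw$ and $\gamma\in L(v)\cap L(w)$. Each has probability $\ell^{-2}$. At most $\ell\tau$ of them involve a given vertex, so each shares a variable with at most $2\ell\tau$ others. With $x_E=2\ell^{-2}$ we have $x_E(1-2\ell^{-2})^{2\ell\tau}\ge2\ell^{-2}(1-4\tau/\ell)\ge\ell^{-2}$, so Lemma~\ref{lem:LLL} applies. Conditioned on none of the events, $X$ is an $L$-coloring, and since $1-x\ge e^{-2x}$ on $[0,\frac12]$, any $k$ vertices receive prescribed colors with probability at most $\ell^{-k}(1-2\ell^{-2})^{-k\ell\tau}\le\ell^{-k}e^{4k\tau/\ell}\le\ell^{-k}e^{k/2}\le(2/\ell)^k$.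
\end{proof}

For $\varrho\ge7$ and $t\ge1$, truncating all lists to size $\lceil8t\rceil$ and applying this lemma already proves the Conjecture. The next tool decouples a product of functions of overlapping sets of coordinates.

\begin{lemma}[Finner's inequality, special case]\label{lem:finner}
Let $\tau\ge1$ be real, and let $F_1,\dots,F_n\ge0$ be functions on a finite product probability space, where $F_a$ depends only on the coordinates in a set $V_a$ and every coordinate lies in at most $\tau$ of the sets $V_a$. Then $\mathbb E\prod_aF_a^{1/\tau}\le\prod_a(\mathbb EF_a)^{1/\tau}$.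
\end{lemma}

\begin{proof}
H\"older's inequality on a probability space states $\mathbb E\prod_aF_a^{c_a}\le\prod_a(\mathbb EF_a)^{c_a}$ whenever $c_a\geq 0$ and $\sum c_a\le1$ (pad with the function $1$). Fix all coordinates but one and integrate over it. At most $\tau$ of the functions depend on it, so their exponents sum to at most $1$, and each such $F_a$ may be replaced by its average over that coordinate. The new functions satisfy the hypothesis with one coordinate fewer and have the same expectations. Iterate.
\end{proof}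

\begin{lemma}[upper tails]\label{lem:conc}
Let $W_1,\dots,W_n$ be $0/1$ variables and $p_1,\dots,p_n\in[0,1]$. Suppose either
\begin{enumerate}
\item[(i)] $\mathbb P(W_a=1\ \forall a\in I)\le\prod_{a\in I}p_a$ for all $I\subseteq[n]$, or
\item[(ii)] there is a filtration $(\mathcal G_a)_{0\le a\le n}$ such that $W_a$ is $\mathcal G_a$-measurable and $\mathbb P(W_a=1\mid\mathcal G_{a-1})\le p_a$.
\end{enumerate}
Then $\mathbb P(\sum W_a>\sum p_a+y)\le e^{-2y^2/n'}$ for all $y>0$ and all real $n'\ge n$, $n'>0$.
\end{lemma}

\begin{proof}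
For $\lambda>0$ we have $\mathbb Ee^{\lambda\sum W_a}=\mathbb E\prod_a(1+(e^\lambda-1)W_a)\le\prod_a(1+(e^\lambda-1)p_a)$. In case (i), expand the product and bound each term; in case (ii), condition successively on $\mathcal G_{n-1},\mathcal G_{n-2},\dots$. Each factor is the moment generating function of a Bernoulli variable of mean $p_a$, which is at most $e^{\lambda p_a+\lambda^2/8}$ by Hoeffding's lemma. By Markov's inequality the probability is at most $e^{n'\lambda^2/8-\lambda y}$; take $\lambda=4y/n'$.
\end{proof}

\section{The random coloring}\label{sec:proc}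

\subsection{Reductions and parameters}

Replacing $\varrho$ by $\min(\varrho,1)$, we assume $t^{-1/10}\le\varrho\le1$. We truncate the lists so that $|S_v|=\ell_0:=\lceil(1+\varrho)t\rceil\le3t$ for all $v$; this does not increase color-degrees, and colorings from the shorter lists are colorings from the original ones. We delete all edges $vw$ with $S_v\cap S_w=\emptyset$; this changes neither the set of $S$-colorings nor $d_\gamma(v)$ for $\gamma\in S_v$. Now every neighbor of $v$ is counted in some $d_\gamma(v)$ with $\gamma\in S_v$, so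
\begin{equation}\label{eq:maxdeg}
\deg(v)\le\ell_0t\le3t^2 ,
\end{equation}
a bound needed only to apply the Local Lemma. ``For $t$ large'' means for $t\ge t_0$ with $t_0$ absolute; each such claim becomes a comparison of powers of $t$ once $t^{-1/10}\le\varrho\le1$ is used.

In each step, every uncolored vertex becomes active with a small probability $\theta$ and tries a uniform color from its list. If lists have size $\ell$ and color-degrees are $\tau$, then a fraction of about $\theta$ of the vertices is colored, so $\tau$ drops by about $\theta\tau$. Each color leaves a list with probability about $\tau\cdot\theta/\ell$, so $\ell$ also drops by about $\theta\tau$. The difference $\ell-\tau\approx\varrho t$ is conserved, and after $i$ steps $\tau\approx te^{-\theta i}$ and $\ell\approx t(\varrho+e^{-\theta i})$. Once $\tau$ is a small multiple of $\varrho t$, Lemma~\ref{lem:finish} applies. This takes about $\theta^{-1}\ln(1/\varrho)$ steps, and it is here that $\varrho>0$ is essential.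

Set
\[
\theta=\frac\varrho{100},\qquad\theta'=\theta-2\theta^2,\qquad K=2\ln\frac{16}\varrho+1,
\]
and define $\tau_0=t$ and
\[
\tau_{i+1}=(1-\theta')\tau_i+t^{2/3},\qquad\ell_{i+1}=\lfloor\ell_i-\theta\tau_i-t^{2/3}\rfloor .
\]
The term $2\theta^2$ allows for active vertices that fail because of a conflict. It erodes $\ell-\tau$ by about $2\theta t$ in total, which is why $\theta$ is small compared with $\varrho$. The terms $t^{2/3}$ allow for random fluctuations. Let $\hat\tau_i=(1-\theta')^i$, and let $m\ge1$ be the least integer with $\hat\tau_m\le\varrho/16$. From $e^{-\theta'(m-1)}\ge\hat\tau_{m-1}>\varrho/16$ and $\theta\le2\theta'$ we get $\theta m\le\theta+2\ln(16/\varrho)\le K$. Also $\varrho(K+1)=\varrho(2\ln16+2)+2\varrho\ln(1/\varrho)\le7.55+2/e\le8.3$. So, for $t$ large,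
\begin{equation}\label{eq:Km}
\theta m\le K,\qquad\theta(K+1)\le\tfrac1{10},\qquad m\le100K/\varrho\le t^{0.11}.
\end{equation}

\begin{lemma}\label{lem:seq}
For $t$ large the following hold, for $0\le i\le m$ in \textup{(a), (b)} and for $0\le i<m$ in \textup{(c), (e), (f), (g)}.
\begin{enumerate}
\item[(a)] $\varrho t/32\le\tau_i\le t$; in particular $\theta\tau_i\ge t^{0.8}/3200$.
\item[(b)] $\tau_i+\varrho t/2\le\ell_i\le3t$.
\item[(c)] $\ell_i\le18\tau_i$.
\item[(d)] $\ell_m\ge8\tau_m$.
\item[(e)] $(1-\theta)\tau_i\le\tau_{i+1}\le(1-\theta/2)\tau_i$.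
\item[(f)] $\ell_i-\ell_{i+1}\le2\theta\tau_{i+1}$.
\item[(g)] $\ell_i/\ell_{i+1}\le\exp(\theta\tau_i/\ell_i+2\theta^2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\hat\ell_i=1+\varrho-\theta\sum_{h<i}\hat\tau_h=\varrho+\hat\tau_i-(\theta/\theta'-1)(1-\hat\tau_i)$. Since $0\le\theta/\theta'-1=2\theta/(1-2\theta)\le4\theta\le\varrho/4$, we have $\frac34\varrho+\hat\tau_i\le\hat\ell_i\le\varrho+\hat\tau_i$. The error $\tau_i-t\hat\tau_i$ starts at $0$, and each step multiplies it by $1-\theta'$ and adds $t^{2/3}$, so $0\le\tau_i-t\hat\tau_i\le mt^{2/3}\le t^{0.78}$. The error $\ell_i-t\hat\ell_i$ starts in $[0,1)$ and changes by at most $\theta t^{0.78}+t^{2/3}+1$ per step, so $|\ell_i-t\hat\ell_i|\le1+m(t^{2/3}+1)+Kt^{0.78}\le t^{0.8}$, as $K=O(\ln t)$. Both errors are small compared with $\varrho t\ge t^{0.9}$; this is the purpose of the hypothesis $\varrho\ge t^{-1/10}$.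

(a) $\tau_i\ge t\hat\tau_m=t(1-\theta')\hat\tau_{m-1}\ge\varrho t/32$, so $\theta\tau_i\ge\varrho^2t/3200$. The bound $\tau_i\le t$ follows by induction from $t^{2/3}\le\theta't$.

(b) $\ell_i\ge t\hat\tau_i+\frac34\varrho t-t^{0.8}\ge\tau_i+\frac34\varrho t-t^{0.78}-t^{0.8}\ge\tau_i+\varrho t/2$, and $\ell_i\le\ell_0\le3t$.

(c) For $i<m$ we have $\varrho<16\hat\tau_i$, so $\ell_i\le17t\hat\tau_i+t^{0.8}\le18t\hat\tau_i\le18\tau_i$.

(d) $\frac34\varrho\ge12\hat\tau_m$ and $t\hat\tau_m\ge t^{0.9}/32$, so $\ell_m\ge13t\hat\tau_m-t^{0.8}\ge8t\hat\tau_m+8t^{0.78}\ge8\tau_m$.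

(e) $\tau_{i+1}/\tau_i=1-\theta+2\theta^2+t^{2/3}/\tau_i$, where $2\theta^2\le\theta/4$ and $t^{2/3}/\tau_i\le32t^{-1/3}/\varrho\le\theta/4$.

(f) By (a) and (e), $\ell_i-\ell_{i+1}\le\theta\tau_i+t^{2/3}+1\le\frac32\theta\tau_i\le2\theta\tau_{i+1}$.

(g) Let $r=\tau_i/\ell_i\le1$. By (b), $(t^{2/3}+1)/\ell_i\le4t^{-1/3}/\varrho\le4t^{-0.23}\le\theta^2/4$, as $\theta^2\ge10^{-4}t^{-0.2}$. So $y=1-\ell_{i+1}/\ell_i$ satisfies $y\le\theta r+\theta^2/4\le\frac12$, and $-\ln(1-y)\le y+y^2\le\theta r+\theta^2/4+(\theta+\theta^2/4)^2\le\theta r+2\theta^2$.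
\end{proof}

\subsection{One step}

Fix linear orders on $V=V(G)$ and on the colors. The steps are numbered $0,\dots,m-1$, and \emph{time $i$} is the start of step $i$ (time $m$ is the end of step $m-1$). At time $i$ we have a set $U_i$ of uncolored vertices, a proper partial $S$-coloring of $V\setminus U_i$, and lists $L_i(v)\subseteq S_v$ ($v\in U_i$) that contain no color used on a neighbor of $v$, such that
\begin{enumerate}
\item[(I1)] $|L_i(v)|=\ell_i$ for $v\in U_i$;
\item[(I2)] $|\{w\in N_v\cap U_i:\gamma\in S_w\}|\le\tau_i$ for $v\in U_i$ and $\gamma\in S_v$.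
\end{enumerate}
At time $0$, $U_0=V$ and $L_0(v)=S_v$, and (I2) is the color-degree hypothesis. Note that (I2) refers to the original lists $S_w$: it also counts neighbors that have lost $\gamma$, and this extra strength is used in Section~\ref{sec:potential}. The current color-degree is
\[
D_i(v,\gamma)=|\{w\in N_v\cap U_i:\gamma\in L_i(w)\}|\le\tau_i\qquad(v\in U_i,\ \gamma\in S_v).
\]

When $i$ is fixed we write $U,L,\ell,\tau$ for $U_i,L_i,\ell_i,\tau_i$ and $\ell^+,\tau^+$ for $\ell_{i+1},\tau_{i+1}$. Step $i$ uses independent variables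
\begin{itemize}
\item $X_v$ ($v\in U$), with $\mathbb P(X_v=0)=1-\theta$ and $\mathbb P(X_v=\gamma)=\theta/\ell$ for $\gamma\in L(v)$, where $0$ is not a color; we say that $v$ \emph{picks} $X_v$;
\item \emph{coins} $Y_{v,\gamma}\in\{0,1\}$ ($v\in U$, $\gamma\in L(v)$), with $\mathbb P(Y_{v,\gamma}=1)=(1-\theta/\ell)^{\tau-D_i(v,\gamma)}$.
\end{itemize}
For $v\in U$, let $\Pi(v)$ be the set of colors in $L(v)$ picked by some vertex of $N_v\cap U$, and let $\Pi^<(v)\subseteq\Pi(v)$ be the set of those picked by some such vertex preceding $v$. The vertex $v$ is colored $\sigma(v)=X_v$ if $X_v\ne0$ and $X_v\notin\Pi^<(v)$, and $U_{i+1}$ is the set of vertices of $U$ that are not colored. Put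
\[
L'(v)=\{\gamma\in L(v)\setminus\Pi(v):Y_{v,\gamma}=1\},
\]
and let $L_{i+1}(v)$ consist of the first $\ell^+$ elements of $L'(v)$. The partial coloring stays proper: of two adjacent vertices that pick the same color, the later one is not colored. Colors used on neighbors of $v$ lie outside $L_{i+1}(v)$.

The coins equalize: every $\gamma\in L(v)$ lies in $L'(v)$ with probability exactly
\begin{equation}\label{eq:equal}
(1-\theta/\ell)^{D_i(v,\gamma)}(1-\theta/\ell)^{\tau-D_i(v,\gamma)}=(1-\theta/\ell)^\tau .
\end{equation}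
They matter for spreadness. Without them, on a graph with no edges, the first color of $S_v$ would never leave the list, and $v$ would receive it with probability at least $\sum_{i<m}(1-\theta)^i\theta/\ell_i$, which by the approximations above is about $t^{-1}\int_{\varrho/16}^1dy/(\varrho+y)$, of order $\ln(1/\varrho)/t$.

\subsection{Bad events}

For $v\in U$ and $\gamma\in S_v$ define
\[
\mathsf{List}_v:\ |L'(v)|<\ell^+,\qquad\mathsf{Pick}_v:\ |\Pi(v)|>2\theta\tau,\qquad\mathsf{Deg}_{v,\gamma}:\ |\{w\in N_v\cap U_{i+1}:\gamma\in S_w\}|>\tau^+ .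
\]
If no bad event occurs, then (I1) and (I2) hold at time $i+1$. The events $\mathsf{Pick}_v$ are auxiliary; excluding them ensures that an active vertex rarely fails. The events ``$\gamma\in\Pi(v)$'' for different $\gamma$ are dependent, but negatively so, because a neighbor picks only one color.

\begin{lemma}\label{lem:neg}
For $v\in U$ and $I\subseteq L(v)$, $\ \mathbb P(I\subseteq\Pi(v))\le\prod_{\gamma\in I}\mathbb P(\gamma\in\Pi(v))$ and $\mathbb P(I\cap L'(v)=\emptyset)\le\prod_{\gamma\in I}\mathbb P(\gamma\notin L'(v))$.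
\end{lemma}

\begin{proof}
Write $\Pi=\Pi(v)$ and use induction on $|I|$ for the first bound. Let $I=I'\cup\{\gamma\}$ with $\gamma\notin I'$. For $w\in N_v\cap U$ let $X'_w=X_w$ if $X_w\ne\gamma$, and otherwise let $X'_w$ be an independent sample from the law of $X_w$ given $X_w\ne\gamma$. Then the $X'_w$ are independent, each with the law of $X_w$ given $X_w\neq\gamma$, so together they have the law of $(X_w)$ given $\gamma\notin\Pi$. Every color of $I'$ picked under $X$ is picked under $X'$. Hence $\mathbb P(I'\subseteq\Pi\mid\gamma\notin\Pi)\ge\mathbb P(I'\subseteq\Pi)$, and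
\[
\mathbb P(I\subseteq\Pi)=\mathbb P(I'\subseteq\Pi)-\mathbb P(I'\subseteq\Pi\mid\gamma\notin\Pi)\,\mathbb P(\gamma\notin\Pi)\le\mathbb P(I'\subseteq\Pi)\,\mathbb P(\gamma\in\Pi).
\]
For the second bound, condition on the coins and apply the first bound to $\{\gamma\in I:Y_{v,\gamma}=1\}$. This gives $\mathbb P(I\cap L'(v)=\emptyset)\le\mathbb E\prod_{\gamma\in I}\big(\mathbf 1[Y_{v,\gamma}=0]+\mathbf 1[Y_{v,\gamma}=1]\,\mathbb P(\gamma\in\Pi)\big)$. The coins are independent, and each factor has expectation $\mathbb P(\gamma\notin L'(v))$.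
\end{proof}

\begin{lemma}\label{lem:bad}
For $t$ large, each bad event has probability at most $p^*:=(t+2)e^{-t^{1/3}/2}$.
\end{lemma}

\begin{proof}
Put $\eta=e^{-t^{1/3}/2}$. By Lemma~\ref{lem:neg}, Lemma~\ref{lem:conc}(i) applies with $n=\ell\le3t$ to the indicators of $\gamma\notin L'(v)$ and to those of $\gamma\in\Pi(v)$.

By \eqref{eq:equal} and Bernoulli's inequality, $\mathbb E|L(v)\setminus L'(v)|\le\theta\tau$. On $\mathsf{List}_v$ we have $|L(v)\setminus L'(v)|>\ell-\ell^+\ge\theta\tau+t^{2/3}$, so $\mathbb P(\mathsf{List}_v)\le e^{-2t^{4/3}/(3t)}\le\eta$. Next, $\mathbb E|\Pi(v)|\le\sum_{\gamma\in L(v)}D_i(v,\gamma)\theta/\ell\le\theta\tau$, so $\mathbb P(\mathsf{Pick}_v)\le e^{-2\theta^2\tau^2/\ell}\le\eta$, because $\theta^2\tau^2/\ell\ge t^{0.6}/(3\cdot3200^2)$ by Lemma~\ref{lem:seq}(a).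

For $\mathsf{Deg}_{v,\gamma}$ let $N=\{w\in N_v\cap U:\gamma\in S_w\}$, so $|N|\le\tau\le t$. A vertex $w\in N$ stays uncolored if $X_w=0$ or $X_w\in\Pi^<(w)$. By Lemma~\ref{lem:conc} with $n'=t$ and $y=\frac12t^{2/3}$, the number of $w\in N$ with $X_w=0$ exceeds $(1-\theta)|N|+\frac12t^{2/3}$ with probability at most $\eta$. For the others, reveal $X$ outside $N$, and then on $N$ in increasing order. When $w$ is reached, $\Pi^<(w)$ is known; this is why conflicts are resolved by the order. So the event ``$X_w\in\Pi^<(w)$ and $|\Pi^<(w)|\le2\theta\tau$'' has conditional probability at most $2\theta\tau\cdot\theta/\ell\le2\theta^2$. By Lemma~\ref{lem:conc}(ii), the number of $w\in N$ for which it occurs exceeds $2\theta^2|N|+\frac12t^{2/3}$ with probability at most $\eta$. If neither excess occurs and no $\mathsf{Pick}_w$ with $w\in N$ occurs, then $|N\cap U_{i+1}|\le(1-\theta')|N|+t^{2/3}\le\tau^+$. Hence $\mathbb P(\mathsf{Deg}_{v,\gamma})\le2\eta+t\eta$.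
\end{proof}

\subsection{Conditioning and the final step}

There are at most $2+\ell_0\le4t$ bad events indexed by a vertex $v$, and they are determined by the coins $Y_{v,\cdot}$ and the $X_u$ with $\operatorname{dist}(u,v)\le2$. Two bad events that share a variable are therefore indexed by vertices at distance at most $4$. By \eqref{eq:maxdeg}, a ball of radius $a$ has at most $2(3t^2)^a$ vertices, so each bad event shares variables with at most $4t\cdot2(3t^2)^4\le10^3t^9$ others. For $t$ large, $2p^*\cdot10^3t^9\le\frac12$, so $2p^*(1-2p^*)^{10^3t^9}\ge p^*$, and Lemma~\ref{lem:LLL} applies with all $x_E=2p^*$. \emph{We run step $i$ with $(X,Y)$ drawn from its law conditioned on no bad event.}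

Let $\mathcal F_i$ be the history up to time $i$. Given $\mathcal F_i$, let $\mathbb E^\circ$ denote expectation under the unconditioned product law of the variables of step $i$. Call $f\ge0$ \emph{local to} a vertex set $T$ if, given $\mathcal F_i$, it is determined by the $X_u$ with $\operatorname{dist}(u,T)\le1$ and the coins $Y_{v,\cdot}$ with $v\in T$. Bad events that touch these variables are indexed by vertices within distance $3$ of $T$, so there are at most $|T|\cdot2(3t^2)^3\cdot4t\le10^3t^9|T|$ of them. Lemma~\ref{lem:LLL} and $1-x\ge e^{-2x}$ give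
\begin{equation}\label{eq:cond}
\mathbb E[f\mid\mathcal F_i]\le e^{\xi|T|}\,\mathbb E^\circ[f],\qquad\xi:=4\cdot10^3t^9p^*,\qquad m\xi\le1\ \text{ for $t$ large}.
\end{equation}

At time $m$, we color $G[U_m]$ from the lists $L_m$ by the distribution of Lemma~\ref{lem:finish}, which applies with $\ell=\ell_m$ and $\tau=\tau_m$ by Lemma~\ref{lem:seq}(a),(d). The result is an $S$-coloring $\sigma$ of $G$.

\section{A first estimate and what it misses}\label{sec:first}

\subsection{Targets and classes}

Fix a set $T$ of $k$ vertices and \emph{targets} $\gamma_v\in S_v$ ($v\in T$); if some $\gamma_v\notin S_v$ there is nothing to prove. We must bound the probability of the event $\mathrm{Succ}=\{\sigma(v)=\gamma_v\ \forall v\in T\}$. Let $\mathrm{OK}_i$ be the event that success is still possible at time $i$: every $v\in T$ either was colored $\gamma_v$ before time $i$, or satisfies $v\in U_i$ and $\gamma_v\in L_i(v)$. The lists are nested and a vertex colored in step $i$ receives a color from $L_i$, so $\mathrm{Succ}\subseteq\mathrm{OK}_m\subseteq\dots\subseteq\mathrm{OK}_0$,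 and $\mathrm{OK}_0$ always holds. Put $T_i=T\cap U_i$ and $R_i=T_i\setminus T_{i+1}$. By Lemma~\ref{lem:finish},
\begin{equation}\label{eq:final}
\mathbb P(\mathrm{Succ}\mid\mathcal F_m)\le\mathbf 1[\mathrm{OK}_m]\,(2/\ell_m)^{|T_m|}.
\end{equation}

In step $i$, a vertex $v\in T_i$ must either pick $\gamma_v$, or stay uncolored and keep $\gamma_v$ in its list. By \eqref{eq:equal}, keeping $\gamma_v$ has probability about $1-\theta\tau/\ell\approx\ell^+/\ell$. For several vertices these events may be positively correlated: if $v,v'$ have the same target $\gamma$ and a common neighbor $w$, the requirement $X_w\ne\gamma$ serves both. The following notion records such overlaps.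

\begin{definition}
A \emph{class} is a pair $q=(w,\gamma)$ with $w\in V$ and $\gamma\in S_w$ such that the set of \emph{members} $M(q)=\{v\in N_w\cap T:\gamma_v=\gamma\}$ is nonempty. Its \emph{host} is $w$ and its \emph{size} is $j(q)=|M(q)|$. If $w\in U_i$, then $q$ is \emph{alive at time $i$} if $\gamma\in L_i(w)$, and \emph{dead} otherwise; in the latter case $h(q)<i$ is the last index with $\gamma\in L_{h(q)}(w)$. Let $\mathcal A_i$ and $\mathcal D_i$ be the sets of alive and dead classes with host in $U_i$. A class $q\in\mathcal A_i$ is \emph{hit} by $R\subseteq T_i$ if $M(q)\cap R\ne\emptyset$; let $\mathcal H(R)$ be the set of these classes.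
\end{definition}

For $v\in T_i$ put $D_v=D_i(v,\gamma_v)$, and let
\[
s=\sum_{v\in T_i}\Big(1-\frac{D_v}{\tau_i}\Big),\qquad n_{\rm in}=\frac{|\{q\in\mathcal A_i:\text{host in }T\}|}{\tau_i},\qquad n_{\rm out}=\frac{|\{q\in\mathcal A_i:\text{host not in }T\}|}{\tau_i}.
\]
All three depend on $i$ and are $\mathcal F_i$-measurable.

\begin{lemma}\label{lem:class}
On $\mathrm{OK}_i$, $0\le i\le m$:
\begin{enumerate}
\item[(a)] each $v\in T_i$ is a member of exactly $D_v$ classes in $\mathcal A_i$ and of at most $\tau_i-D_v$ classes in $\mathcal D_i$;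
\item[(b)] $M(q)\subseteq T_i$ for every $q\in\mathcal A_i$;
\item[(c)] $\sum_{q\in\mathcal A_i}j(q)=\sum_{v\in T_i}D_v=\tau_i(|T_i|-s)$, and so $s+n_{\rm in}+n_{\rm out}\le|T_i|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The classes containing $v$ with host in $U_i$ are the pairs $(w,\gamma_v)$ with $w\in N_v\cap U_i$ and $\gamma_v\in S_w$. There are at most $\tau_i$ of them by (I2), and $D_v$ of them are alive. (b) A member outside $U_i$ was colored $\gamma$ in an earlier step, which removed $\gamma$ from the list of the host. (c) Count pairs (member, alive class) using (a) and (b); then use $j(q)\ge1$.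
\end{proof}

\subsection{Averaging over one step}

Fix $i<m$ and a history $\mathcal F_i$ satisfying $\mathrm{OK}_i$, and put $r=\tau/\ell\le1$. Let $R(X)=\{v\in T_i:X_v=\gamma_v\}$. For $R\subseteq T_i$ define two events:
\begin{enumerate}
\item[$\mathrm H(R)$:] for all $v\in T_i\setminus R$, $\ Y_{v,\gamma_v}=1$ and no $w\in(N_v\cap U)\setminus T$ picks $\gamma_v$;
\item[$\mathrm Q(R)$:] for all $v\in T_i\setminus R$, either $X_v=0$, or $X_v\in\Pi^<(v)$ and $|\Pi^<(v)|\le2\theta\tau$.
\end{enumerate}
The event $\mathrm H(R)$ deliberately ignores neighbors in $T$, so that for fixed $R$ it does not involve the variables $X_v$, $v\in T_i$. Let $\mathcal R$ be the family of $R\subseteq T_i$ such that every $w\in U$ hosts at most $2\theta\tau$ classes of $\mathcal H(R)$.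

\begin{lemma}\label{lem:necessary}
If no bad event occurs in step $i$ and $\mathrm{OK}_{i+1}$ holds, then $R_i=R(X)$, the events $\mathrm H(R_i)$ and $\mathrm Q(R_i)$ hold, every class in $\mathcal H(R_i)$ with host in $U_{i+1}$ is dead at time $i+1$, and $R_i\in\mathcal R$.
\end{lemma}

\begin{proof}
A vertex $v\in R_i$ is colored $\gamma_v$, so $X_v=\gamma_v$. If $X_v=\gamma_v$ but $v$ stays uncolored, a neighbor picked $\gamma_v$, so $\gamma_v\notin L_{i+1}(v)$, contradicting $\mathrm{OK}_{i+1}$. For $v\in T_i\setminus R_i$ we have $\gamma_v\in L_{i+1}(v)\subseteq L'(v)$, which gives $\mathrm H$; and $v$ is uncolored while $\mathsf{Pick}_v$ fails, which gives $\mathrm Q$. If $(w,\gamma)\in\mathcal H(R_i)$, a neighbor of $w$ picked $\gamma\in L(w)$, so $\gamma\in\Pi(w)$. Hence $\gamma\notin L'(w)$, and there are at most $|\Pi(w)|\le2\theta\tau$ such $\gamma$.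
\end{proof}

The next lemma computes what these conditions are worth. We state it with weights $g,a_w,d_w$ that are trivial in this section and are supplied by the potential in Section~\ref{sec:onestep}.

\begin{lemma}[averaging]\label{lem:avg}
Let $A>0$. Let $a_w\ge0$ $(w\in U\setminus T)$ be numbers, and let $g,d_w\ge0$ be functions of $R\subseteq T_i$ such that $a_w+d_w(R)\le2$ whenever $g(R)>0$. With $R=R(X)$ put
\[
\Theta=\Big(\frac A{\ell^+}\Big)^{|T_i\setminus R|}g(R)\,\mathbf 1[\mathrm H(R)]\,\mathbf 1[\mathrm Q(R)]\prod_{w\in U\setminus T}\Big(e^{-d_w(R)}\mathbf 1[X_w=0]+e^{a_w}\mathbf 1[X_w\ne0]\Big).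
\]
Then
\[
\mathbb E^\circ\Theta\le\Big(\frac A\ell\Big)^{|T_i|}e^{-\theta(s+n_{\rm out})+4\theta\sum_wa_w+4\theta^2k}\sum_{R\subseteq T_i}\Big(\frac{2\theta}A\Big)^{|R|}g(R)\prod_{w\in U\setminus T}e^{-d_w(R)/2}.
\]
\end{lemma}

\begin{proof}
Split according to the value of $R(X)$, and fix $R$ with $g(R)>0$.

\emph{The variables $X_v$, $v\in T_i$.} Condition on all coins and on $X_w$ for $w\in U\setminus T$, and reveal the $X_v$, $v\in T_i$, in increasing order. When $v$ is reached, $\Pi^<(v)$ is known. If $v\in R$, we need $X_v=\gamma_v$, which has probability $\theta/\ell$. If $v\notin R$, the alternatives allowed by $\mathrm Q(R)$ have probability at most $1-\theta+2\theta\tau\cdot\theta/\ell\le1-\theta'$. So the conditional probability of $\{R(X)=R\}\cap\mathrm Q(R)$ is at most $(\theta/\ell)^{|R|}(1-\theta')^{|T_i\setminus R|}$. For fixed $R$, the other factors of $\Theta$ depend only on the conditioned variables, and their expectation factorizes over them.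

\emph{Coins and outside vertices.} The coins contribute $\prod_{v\in T_i\setminus R}(1-\theta/\ell)^{\tau-D_v}\le\exp\{-\frac\theta\ell\sum_{v\in T_i\setminus R}(\tau-D_v)\}$. For $w\in U\setminus T$, the event $\mathrm H(R)$ forbids the colors $\gamma$ such that $(w,\gamma)$ is an alive class with a member in $T_i\setminus R$. Let $f_w\ell$ be their number. With $a=a_w$, $d=d_w(R)$, $f=f_w$, the factor of $w$ is
\[
(1-\theta)e^{-d}+\theta(1-f)e^{a}=e^{-d}\big[1-\theta f+\theta(1-f)(e^{a+d}-1)\big]\le e^{-d}e^{-\theta f+4\theta(a+d)}\le e^{-d/2}e^{-\theta f+4\theta a},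
\]
where $e^y-1\le4y$ on $[0,2]$ by convexity and $e^2-1<8$, and $4\theta\le\frac12$. An alive class with host outside $T$ that is not counted in $\sum_wf_w\ell$ has all its members in $R$, by Lemma~\ref{lem:class}(b). There are at most $\sum_{v\in R}D_v$ such classes, so $\sum_wf_w\ell\ge\tau n_{\rm out}-\sum_{v\in R}D_v$ and
\[
\frac\theta\ell\Big[\sum_{v\in T_i\setminus R}(\tau-D_v)+\sum_wf_w\ell\Big]\ge\frac\theta\ell\big[\tau s+\tau n_{\rm out}-\tau|R|\big]\ge\theta r(s+n_{\rm out})-\theta|R| .
\]

\emph{Collecting factors.} Relative to $\big[\frac A{\ell^+}(1-\theta')\big]^{|T_i|}$, each element of $R$ carries the factor $\frac\theta\ell\cdot\frac{\ell^+}{A}\cdot\frac{e^\theta}{1-\theta'}\le\frac{2\theta}A$. By Lemma~\ref{lem:seq}(g), $\frac\ell{\ell^+}(1-\theta')\le\exp\{-\theta(1-r)+4\theta^2\}$. Finally $s+n_{\rm out}\le|T_i|$ and $r\le1$, so $-\theta(1-r)|T_i|-\theta r(s+n_{\rm out})\le-\theta(s+n_{\rm out})$.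
\end{proof}

In view of \eqref{eq:final}, the natural first potential is $\Psi_i=\mathbf 1[\mathrm{OK}_i](A/\ell_i)^{|T_i|}$ with $A\ge2$. It satisfies $\Psi_0\le(A/t)^k$ and $\mathbb P(\mathrm{Succ})\le\mathbb E\Psi_m$.

\begin{corollary}\label{cor:naive}
Let $\lambda=2\theta/A$. For $i<m$, $\ \mathbb E[\Psi_{i+1}\mid\mathcal F_i]\le\Psi_i\,e^{\Xi+(4\theta^2+\xi)k}$, where on $\mathrm{OK}_i$
\[
\Xi=\lambda|T_i|-\theta(s+n_{\rm out})=-(\theta-\lambda)s+\frac1\tau\sum_{q\in\mathcal A_i}\big(\lambda j(q)-\theta\,\mathbf 1[\text{host of }q\notin T]\big).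
\]
\end{corollary}

\begin{proof}
Take $g=1$, $a_w=d_w=0$. Then $\Psi_{i+1}\le\Theta$ by Lemma~\ref{lem:necessary}, $\Theta$ is local to $T$, and $\sum_R\lambda^{|R|}=(1+\lambda)^{|T_i|}\le e^{\lambda|T_i|}$. Use \eqref{eq:cond}, and Lemma~\ref{lem:class}(c) for the second form of $\Xi$.
\end{proof}

The error terms are harmless: $m(4\theta^2+\xi)\le4\theta K+1\le1.4$ by \eqref{eq:Km}. The formula for $\Xi$ is a ledger in units of $1/\tau$. An alive class costs $\lambda$ per member, since each member may pick its target now; it earns $\theta$ once, and only if its host is outside $T$. The term $s$, earned by the coins, is a surplus.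

If $k=1$, every class has size $1$ and host outside $T$, so $\Xi\le0$ for $A=2$ and $\mathbb P(\mathrm{Succ})\le2e^{1.4}/t$. More generally, if all classes have size at most $j_0$ and host outside $T$, then $A=2j_0$ gives $\Xi\le0$. For arbitrary $T$ we only have $\Xi\le\lambda k$, which sums to $\lambda mk\le2Kk/A$; the choice $A=K$ shows that $\sigma$ is $e^{3.4}K/t$-spread. This loses the factor $K\approx2\ln(1/\varrho)$, and the ledger shows the two possible culprits: large classes, and hosts in $T$.

\subsection{Two obstructions and their remedies}\label{sec:obstr}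

Both remedies multiply $\Psi_i$ by $e^{-(\text{debt})}$. Raising the debt lowers the potential and so pays for a current cost. The debt is repaid when it decreases, or at time $m$, when it must be $O(k)$.

\begin{example}[a large class]\label{ex:bip}
Let $t$ be an integer, $G=K_{t,t}$, all lists equal, and let $T$ consist of $j$ vertices on one side, all with target $\gamma$. At time $0$ there are $t=\tau_0$ alive classes $(w,\gamma)$, all with member set $T$. So $s=0$, $n_{\rm out}=1$, and $\Xi=\lambda j-\theta>0$ once $j>A/2$. But if some member picks $\gamma$, all these classes die; from then on $D_v=0$, $s=|T_i|$, and $\Xi=-(\theta-\lambda)|T_i|\le0$. The cost is thus incurred once, at the hit, and we charge it there. Multiply $\Psi_1$ by $e^{-\mu-\lambda j}$ if $R_0\ne\emptyset$. Lemma~\ref{lem:avg} with $g(R)=e^{-(\mu+\lambda j)\mathbf 1[R\ne\emptyset]}$ replaces the sum $(1+\lambda)^j$ by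
\[
1+\big((1+\lambda)^j-1\big)e^{-\lambda j}e^{-\mu}\le1+(1-e^{-\lambda j})e^{-\mu}\le1+\lambda je^{-\mu},
\]
and this is at most $e^\theta$, the amount earned, as soon as $je^{-\mu}\le A/2$. The charge $\lambda j$ turns an exponential in $j$ into a linear function, the charge $\mu\approx\ln j$ removes the linear function, and the debt $\mu+\lambda j$ is $O(k)$.
\end{example}

In general each hit class is charged $1/\tau$ times such an amount, and Lemma~\ref{lem:finner} reduces the sum over $R$ to the computation above, class by class. A new difficulty is that $\tau_i$ shrinks, so the weights $1/\tau_h$ of the hit classes containing a given $v$ can be bounded only by $1+\theta m\approx K$ in total (Lemma~\ref{lem:P}). The charge $\lambda j$ amounts to $\lambda=O(\theta)$ per member, and $\theta K$ is small, so it can wait until the end: this is the \emph{long-term debt} $P_i$. The charge $\mu$ amounts to $\mu/j$ per member, which is not small for moderate $j$, and waiting would bring back the factor $K$. It must be repaid along the way, as part of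 a \emph{short-term debt} $Z_i$. The means are there: by Lemma~\ref{lem:class}(a), each remaining member of a dead class accounts for $1/\tau$ in $s$, hence for a surplus of about $\theta/\tau$ per step. When a host $w$ is colored, its classes disappear and their whole debt $a_w$ falls due. This has probability about $\theta$ and costs about $\theta(e^{a_w}-1)$, which is comparable to $\theta a_w$ only if $a_w$ is bounded. To keep $a_w$ bounded, we repay the debt of a dead class of size $j$ at a rate $\kappa_j\theta$ per step.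

\begin{example}[hosts in $T$]\label{ex:clique}
Let $G=K_{t+1}$, all lists equal, $T=V$, all targets distinct. All classes have size $1$ and host in $T$. At time $0$, $s=n_{\rm out}=0$ and $\Xi=\lambda k>0$ for every $A$. Here the remedy is the debt $\varepsilon n_{\rm in}\le\varepsilon k$, with $\varepsilon$ a small constant. If an alive class stays alive, its share $\varepsilon/\tau$ grows to $\varepsilon/\tau^+\ge(1+\theta/2)\varepsilon/\tau$, which earns $\varepsilon\theta/2$ in the ledger and covers $\lambda$ when $A\ge4/\varepsilon$. If its host $w\in T$ is colored, at most $\varepsilon\ell/\tau\le18\varepsilon$ falls due, but this happens only for $w\in R$, and a bounded factor per element of $R$ is absorbed by enlarging $A$. If the class dies, its debt is passed on to the dead class.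
\end{example}

\section{The potential}\label{sec:potential}

Let
\[
\varepsilon=\frac1{32},\qquad b=e^{\varepsilon/2}\Big(\frac8{e\varepsilon}\Big)^4,\qquad B=\frac{2e^5b}\varepsilon,\qquad\beta=\frac{\theta e^5}B=\frac{\theta\varepsilon}{2b},\qquad J=\lceil K\rceil .
\]
The first three are absolute constants; $B$ and $\beta$ take over the roles of $A$ and $\lambda$. We have $\beta\le\theta/4$, $\beta b=\theta\varepsilon/2$, and $\theta J\le\frac1{10}$ by \eqref{eq:Km}. For $j\ge1$ let $j^*=\min(j,J)$, $\mu_j=\varepsilon(j^*)^{1/4}$ and $\kappa_j=(j^*)^{1/2}$. Then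
\begin{equation}\label{eq:mu}
\varepsilon\le\mu_j\le\varepsilon J^{1/4},\qquad\frac{\mu_j}j\le\frac{\kappa_j\mu_j}j\le\varepsilon,\qquad je^{-(\mu_j-\varepsilon)/2}\le b+\frac{bj}J .
\end{equation}
For the last bound, $xe^{-\varepsilon x^{1/4}/2}$ is maximal at $x^{1/4}=8/\varepsilon$, with value $(8/(e\varepsilon))^4$. So the left side is at most $b$ for $j\le J$, and it equals $\frac jJ\cdot Je^{-(\mu_J-\varepsilon)/2}\le bj/J$ for $j>J$. The exponents $\frac14$ and $\frac12$ meet three demands: $\mu_j$ outgrows $2\ln j$ although it carries the small factor $\varepsilon$; the repayment $\kappa_j\mu_j$ is at most $\varepsilon j$; and $\kappa_j$ outgrows $\mu_j$, which bounds $a_w$. The cap $J$ keeps $\theta\mu_j$ small. Its price, the term $bj/J$, will cost $\theta/J$ per vertex and step, and $\theta m/J\le1$.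

For a class $q=(w,\gamma)$ with $w\in U_i$, $j=j(q)$ and, if $q$ is dead, $h=h(q)$, set
\[
u_i(q)=\begin{cases}\dfrac{\varepsilon\,\mathbf 1[w\in T]}{\tau_i},&q\in\mathcal A_i,\\[10pt]
\dfrac{\mu_j}{j}\,|M(q)\cap U_i|\,\dfrac{e^{-\kappa_j\theta(i-h-1)}}{\tau_{h+1}},&q\in\mathcal D_i.\end{cases}
\]
Let $a_i(w)$ be the sum of $u_i(q)$ over the classes hosted by $w$, and define
\[
Z_i=\sum_{w\in U_i}a_i(w),\qquad P_i=\sum_{h<i}\frac\beta{\tau_h}\sum_{\substack{q\in\mathcal A_h\\M(q)\cap R_h\ne\emptyset}}j(q),\qquad\Phi_i=\mathbf 1[\mathrm{OK}_i]\Big(\frac B{\ell_i}\Big)^{|T_i|}e^{-Z_i-P_i}.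
\]
The next three lemmas say that the short-term debt is covered by the surplus, that no host carries much of it, and that the long-term debt is small.

\begin{lemma}\label{lem:Z}
On $\mathrm{OK}_i$, $0\le i\le m$: $\ \sum_{q\in\mathcal D_i}u_i(q)\le\sum_{q\in\mathcal D_i}\kappa_{j(q)}u_i(q)\le\varepsilon s$, and $Z_i\le\varepsilon|T_i|$.
\end{lemma}

\begin{proof}
Distribute $\kappa_ju_i(q)$ equally over the members of $q$ in $U_i$. By \eqref{eq:mu} each receives at most $\varepsilon/\tau_{h+1}\le\varepsilon/\tau_i$, since $h+1\le i$ and $(\tau_i)$ decreases. By Lemma~\ref{lem:class}(a), which rests on the strong form of (I2), $v\in T_i$ receives from at most $\tau_i-D_v$ classes. The total is at most $\varepsilon s$. The alive classes contribute $\varepsilon n_{\rm in}\le\varepsilon(|T_i|-s)$ to $Z_i$, by Lemma~\ref{lem:class}(c).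
\end{proof}

\begin{lemma}\label{lem:a}
For $i<m$ and $w\in U_i$, $\ a_i(w)\le1$.
\end{lemma}

\begin{proof}
The vertex $w$ hosts at most $\ell_i$ alive classes, which contribute at most $\varepsilon\ell_i/\tau_i\le18\varepsilon$ by Lemma~\ref{lem:seq}(c). For $h<i$, exactly $\ell_h-\ell_{h+1}\le2\theta\tau_{h+1}$ colors left the list of $w$ in step $h$, by (I1) and Lemma~\ref{lem:seq}(f). A class that died then has $u_i\le\psi(\theta(i-h-1))/\tau_{h+1}$, where $\psi(x)=\max_{1\le j\le J}\varepsilon j^{1/4}e^{-x\sqrt j}$ is nonincreasing. So the dead classes contribute at most $2\theta\sum_{n\ge0}\psi(\theta n)\le2\theta\psi(0)+2\int_0^\infty\psi$. Here $2\theta\psi(0)\le2\theta J\varepsilon\le0.2\varepsilon$. Further $\psi(x)\le\varepsilon\sup_{z\ge1}z^{1/2}e^{-zx}$. The function $z^{1/2}e^{-zx}$ increases up to $z=1/(2x)$ and then decreases, so the supremum is $(2x)^{-1/2}e^{-1/2}$ for $0<x\le\frac12$ and $e^{-x}$ for $x\ge\frac12$. Each range contributes $e^{-1/2}$ to the integral, so $2\int\psi\le4e^{-1/2}\varepsilon<2.44\varepsilon$. In total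 $a_i(w)\le21\varepsilon\le1$.
\end{proof}

\begin{lemma}\label{lem:P}
On $\mathrm{OK}_m$, $\ P_m\le\beta(1+\theta m)k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:class}(b), $P_m$ is the sum of $\beta/\tau_h$ over triples $(h,v,w)$ with $v\in T_h$ a member of a class $(w,\gamma_v)\in\mathcal A_h$ that is hit by $R_h$. Fix $v$, and let $\alpha_h=D_h(v,\gamma_v)$ if $v\in T_h$ and $\alpha_h=0$ otherwise, so $0\le\alpha_h\le\tau_h$. By Lemma~\ref{lem:necessary}, such a host $w$ has $w\notin U_{h+1}$ or $\gamma_v\notin L_{h+1}(w)$: it is counted in $\alpha_h$ but not in $\alpha_{h+1}$. Every vertex counted in $\alpha_{h+1}$ is counted in $\alpha_h$, so there are at most $\alpha_h-\alpha_{h+1}$ triples with given $(h,v)$. Summing by parts and using Lemma~\ref{lem:seq}(e),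
\[
\sum_{h=0}^{m-1}\frac{\alpha_h-\alpha_{h+1}}{\tau_h}\le\frac{\alpha_0}{\tau_0}+\sum_{h=1}^{m-1}\alpha_h\Big(\frac1{\tau_h}-\frac1{\tau_{h-1}}\Big)\le1+\sum_{h=1}^{m-1}\Big(1-\frac{\tau_h}{\tau_{h-1}}\Big)\le1+\theta m.\qedhere
\]
\end{proof}

\section{The one-step inequality}\label{sec:onestep}

\begin{proposition}\label{prop:step}
For $0\le i<m$, $\ \mathbb E[\Phi_{i+1}\mid\mathcal F_i]\le\Phi_i\exp\{k(4\theta^2+\theta/J+\xi)\}$.
\end{proposition}

If $\mathrm{OK}_i$ fails, both sides vanish. Fix $\mathcal F_i$ satisfying $\mathrm{OK}_i$ and write $a_w=a_i(w)$. For $R\subseteq T_i$ and $w\in U$, let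
\[
d_w(R)=\sum\Big\{\frac{\mu_{j(q)}-\varepsilon}\tau:\ q\in\mathcal H(R)\text{ hosted by }w\Big\}\ge0
\]
be the new debt raised at $w$ by hits. By \eqref{eq:mu} and $\theta J\le\frac1{10}$,
\begin{equation}\label{eq:d}
d_w(R)\le2\theta\tau\cdot\varepsilon J^{1/4}/\tau\le1\qquad(R\in\mathcal R).
\end{equation}

\subsection{The change of the short-term debt}

\begin{lemma}\label{lem:dZ}
If no bad event occurs in step $i$ and $\mathrm{OK}_{i+1}$ holds, then with $R=R_i$,
\[
Z_i-Z_{i+1}\le4|R|+\theta\varepsilon s-\frac{\varepsilon\theta}2n_{\rm in}-\sum_{w\in T_i}d_w(R)-\sum_{w\in U_{i+1}\setminus T}d_w(R)+\sum_{w\in U_i\setminus(U_{i+1}\cup T)}a_w .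
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:seq}(e), $\tau/2\le\tau^+\le\tau$ and $\frac1{\tau^+}-\frac1\tau\ge\frac\theta{2\tau}$. Let $q=(w,\gamma)$ be a class with $w\in U_{i+1}$, of size $j$, and put $y=|M(q)\cap R|$ and $\Delta=u_i(q)-u_{i+1}(q)$.

\emph{$q$ dead at time $i$.} Let $n=|M(q)\cap U_i|$ and $c=\frac{\mu_j}je^{-\kappa_j\theta(i-h-1)}/\tau_{h+1}\le\varepsilon/\tau$. Then $\Delta=c[n-(n-y)e^{-\kappa_j\theta}]=cn(1-e^{-\kappa_j\theta})+cye^{-\kappa_j\theta}\le\theta\kappa_ju_i(q)+\varepsilon y/\tau$.

\emph{$q$ alive at time $i$, not hit.} At time $i+1$ it is alive, or it is dead with $h=i$ and all $j$ members uncolored (Lemma~\ref{lem:class}(b) and $y=0$), so that $u_{i+1}=\mu_j/\tau^+\ge\varepsilon/\tau^+$. In both cases $u_{i+1}\ge\varepsilon\mathbf 1[w\in T]/\tau^+$ and $\Delta\le-\mathbf 1[w\in T]\frac{\varepsilon\theta}{2\tau}$.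

\emph{$q$ alive at time $i$, hit.} By Lemma~\ref{lem:necessary} it is dead with $h=i$, and $j-y$ members are uncolored. So
\[
u_{i+1}=\frac\varepsilon{\tau^+}+\frac{\mu_j-\varepsilon}{\tau^+}-\frac{\mu_j}j\frac y{\tau^+},\qquad\Delta\le-\mathbf 1[w\in T]\frac{\varepsilon\theta}{2\tau}-\frac{\mu_j-\varepsilon}\tau+\frac{2\varepsilon y}\tau .
\]

Sum over all classes with host in $U_{i+1}$. The terms $\theta\kappa_ju_i$ give at most $\theta\varepsilon s$ by Lemma~\ref{lem:Z}. Each $v\in R$ is a member of at most $\tau$ such classes (Lemma~\ref{lem:class}(a)), so the $y$-terms give at most $2\varepsilon|R|$. The remaining terms give $-\sum_{w\in U_{i+1}}d_w(R)-\frac{\varepsilon\theta}{2\tau}\sum_{w\in T_{i+1}}\nu_w$, where $\nu_w\le\ell\le18\tau$ is the number of classes in $\mathcal A_i$ hosted by $w$. A vertex $w\in U_i\setminus U_{i+1}$ contributes $a_w$ to $Z_i-Z_{i+1}$. Those in $T$ form the set $R$, and for them Lemma~\ref{lem:a} and \eqref{eq:d} give $a_w+d_w(R)+\frac{\varepsilon\theta}{2\tau}\nu_w\le1+1+9\varepsilon\theta\le3$, that is, $a_w\le3-d_w(R)-\frac{\varepsilon\theta}{2\tau}\nu_w$.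 Since $\sum_{w\in T_i}\nu_w=\tau n_{\rm in}$ and $3+2\varepsilon\le4$, the bound follows.
\end{proof}

\subsection{Reduction to a sum over hit sets}

Let $\Theta$ be as in Lemma~\ref{lem:avg}, with $A=B$, with the $a_w,d_w$ above, and with
\[
g(R)=\mathbf 1[R\in\mathcal R]\;e^{4|R|}\prod_{w\in T_i}e^{-d_w(R)}\prod_{q\in\mathcal H(R)}e^{-\beta j(q)/\tau}.
\]
The condition $a_w+d_w(R)\le2$ holds by Lemma~\ref{lem:a} and \eqref{eq:d}. We claim that, when no bad event occurs,
\begin{equation}\label{eq:dom}
\Phi_{i+1}\le e^{-Z_i-P_i}\,e^{\theta\varepsilon s-\frac{\varepsilon\theta}2n_{\rm in}}\;\Theta .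
\end{equation}
We may assume $\mathrm{OK}_{i+1}$. Then the indicators equal $1$ by Lemma~\ref{lem:necessary}, $P_{i+1}-P_i=\frac\beta\tau\sum_{q\in\mathcal H(R)}j(q)$, and Lemma~\ref{lem:dZ} attaches to $w\in U\setminus T$ the factor $e^{-d_w(R)}$ if $w\in U_{i+1}$ and $e^{a_w}$ otherwise. If $X_w=0$, then $w\in U_{i+1}$; if $X_w\ne0$, the factor is at most $\max(e^{-d_w(R)},e^{a_w})=e^{a_w}$. This proves \eqref{eq:dom}.

A vertex $w$ with no neighbor in $T$ hosts no class, so its factor in $\Theta$ is $1$, and $\Theta$ is local to $T$. Vertices outside $T$ carry only debts of dead classes, so $\sum_{w\in U\setminus T}a_w\le\varepsilon s$ by Lemma~\ref{lem:Z}. Also $2\theta e^4/B\le\beta$. Using $e^{-d_w}\le e^{-d_w/2}$ for $w\in T_i$ and dropping the constraint $R\in\mathcal R$ from a sum of nonnegative terms, \eqref{eq:cond}, \eqref{eq:dom} and Lemma~\ref{lem:avg} give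
\begin{equation}\label{eq:reduce}
\mathbb E[\Phi_{i+1}\mid\mathcal F_i]\le\Phi_i\exp\Big\{-\theta(s+n_{\rm out})+5\theta\varepsilon s-\frac{\varepsilon\theta}2n_{\rm in}+(4\theta^2+\xi)k\Big\}\,\Sigma,
\end{equation}
where
\[
\Sigma=\sum_{R\subseteq T_i}\beta^{|R|}\prod_{q\in\mathcal H(R)}e^{-\delta_{j(q)}/\tau},\qquad\delta_j=\tfrac12(\mu_j-\varepsilon)+\beta j .
\]

\subsection{Decoupling the classes}

The trivial bound $\Sigma\le e^{\beta|T_i|}$ would return us to Corollary~\ref{cor:naive}. The classes overlap in an arbitrary way, but each vertex lies in at most $\tau$ alive classes and each class enters with exponent $1/\tau$, which is the setting of Lemma~\ref{lem:finner}.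

\begin{lemma}\label{lem:Sigma}
$\Sigma\le\exp\{\beta s+\beta b(n_{\rm in}+n_{\rm out})+\beta bk/J\}$.
\end{lemma}

\begin{proof}
Let $\mathbf R$ be a random subset of $T_i$ that contains each vertex independently with probability $\beta/(1+\beta)$, so $\mathbb P(\mathbf R=R)=\beta^{|R|}(1+\beta)^{-|T_i|}$. With $\Lambda=\ln(1+\beta)\le\beta$ and $F_q=\exp\{-\delta_{j(q)}\mathbf 1[M(q)\cap\mathbf R\ne\emptyset]\}$ for $q\in\mathcal A_i$, we have $\Sigma=e^{\Lambda|T_i|}\,\mathbb E\prod_qF_q^{1/\tau}$. The function $F_q$ depends on the $j(q)$ coordinates in $M(q)\subseteq T_i$, and $v$ lies in $D_v\le\tau$ of these sets. So $\Sigma\le e^{\Lambda|T_i|}\prod_q(\mathbb EF_q)^{1/\tau}$. A class of size $j$ is missed with probability $e^{-\Lambda j}$, so, as in Example~\ref{ex:bip},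
\[
\mathbb EF_q=e^{-\Lambda j}\big[1+(e^{\Lambda j}-1)e^{-\beta j}e^{-(\mu_j-\varepsilon)/2}\big]\le e^{-\Lambda j}\big[1+\Lambda je^{-(\mu_j-\varepsilon)/2}\big]\le e^{-\Lambda j+\Lambda b+\Lambda bj/J},
\]
by $(e^{\Lambda j}-1)e^{-\beta j}\le1-e^{-\Lambda j}\le\Lambda j$ and \eqref{eq:mu}. Now $\frac1\tau\sum_qj(q)=|T_i|-s\le k$ and $\frac1\tau|\mathcal A_i|=n_{\rm in}+n_{\rm out}$, so $\ln\Sigma\le\Lambda[s+b(n_{\rm in}+n_{\rm out})+bk/J]$, and $\Lambda\le\beta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:step}]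
By \eqref{eq:reduce} and Lemma~\ref{lem:Sigma}, $\mathbb E[\Phi_{i+1}\mid\mathcal F_i]\le\Phi_ie^{\Xi'}$, where
\[
\Xi'=s\,(5\theta\varepsilon+\beta-\theta)+n_{\rm out}(\beta b-\theta)+n_{\rm in}\Big(\beta b-\frac{\varepsilon\theta}2\Big)+k\Big(4\theta^2+\frac{\beta b}J+\xi\Big).
\]
The first coefficient is at most $\theta(\frac5{32}+\frac14-1)<0$. As $\beta b=\theta\varepsilon/2$, the second is negative, the third is $0$, and $\beta b/J\le\theta/J$.
\end{proof}

Compared with the ledger of Corollary~\ref{cor:naive}, an alive class now costs $\beta b$ regardless of its size, up to the term $k\beta b/J$, and it earns $\theta$ or $\varepsilon\theta/2$ according to whether its host lies outside or inside $T$. All repayments are drawn from the surplus $\theta s$.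

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:comp}(a)}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\sigma$ be the random $S$-coloring of Section~\ref{sec:proc}; its law does not depend on $T$. Fix $T$ and targets as in Section~\ref{sec:first}. Since $Z_0\ge0=P_0$, we have $\Phi_0\le(B/\ell_0)^k\le(B/t)^k$. By \eqref{eq:Km} and \eqref{eq:cond}, $m(4\theta^2+\theta/J+\xi)\le4\theta K+K/J+1\le3$, so Proposition~\ref{prop:step} gives $\mathbb E\Phi_m\le e^{3k}(B/t)^k$. On $\mathrm{OK}_m$ we have $Z_m\le\varepsilon k\le k$ by Lemma~\ref{lem:Z}, and $P_m\le\frac\theta4(1+K)k\le k$ by Lemma~\ref{lem:P}. By \eqref{eq:final} and $B\ge2$,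
\[
\mathbb P(\mathrm{Succ})\le\mathbb E\big[\mathbf 1[\mathrm{OK}_m](2/\ell_m)^{|T_m|}\big]\le\mathbb E\big[\Phi_me^{Z_m+P_m}\big]\le e^{2k}\,\mathbb E\Phi_m\le(e^5B/t)^k .
\]
So $\sigma$ is $C/t$-spread with the absolute constant $C=e^5B$.
\end{proof}

If $t\ge t_\varrho=\max(t_0,\varrho^{-10})$, then $t\ge t_0$ and $\varrho\ge t^{-1/10}$, so the Conjecture follows. For part (a) of Theorem~\ref{thm:comp}, we replace the arbitrary truncation of the lists by a random one.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(a)]
Replace $\varrho$ by $\min(\varrho,1)$ and let $N=\lceil(1+\varrho)t\rceil\le3t$. Each $|S_v|$ is an integer at least $(1+\varrho)t$, hence at least $N$. Choose independent uniform $N$-subsets $S'_v\subseteq S_v$. The lists $S'$ satisfy \eqref{eq:hyp}, since color-degrees do not increase. Given $S'$, let $\sigma$ have a $C/t$-spread distribution on $S'$-colorings, as provided by Theorem~\ref{thm:main}. If some $\gamma_i\notin S_{v_i}$, the probability in question is $0$. Otherwise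
\[
\mathbb P(\sigma(v_i)=\gamma_i\ \forall i)\le\mathbb P(\gamma_i\in S'_{v_i}\ \forall i)\Big(\frac Ct\Big)^k=\prod_i\frac N{|S_{v_i}|}\cdot\frac Ct\le\prod_i\frac{3C}{|S_{v_i}|}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{AK} Vikrant Ashvinkumar and Charles Kenney, \emph{Palette Sparsification via FKNP}, arXiv:2408.12835 (2024).
\end{thebibliography}
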